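\title{The Fitting height of a finite group with a fixed-point-free automorphism satisfying a polynomial identity}

\begin{abstract}
Let $r(t)=a_0+a_1t+\cdots+a_dt^d$ be a nonzero polynomial with integer coefficients, and let $\alpha$ be a fixed-point-free automorphism of a finite group $G$ such that $x^{a_0}\alpha(x^{a_1})\cdots\alpha^d(x^{a_d})=1$ for all $x\in G$. We prove that the Fitting height of $G$ is bounded in terms of the degree and the content of $r$; it is enough that the identity hold on one $\alpha$-invariant Sylow subgroup for each prime. Neither the degree nor the content alone gives a bound. If the identity is only assumed on the characteristic elementary abelian sections of $G$, then the Fitting height is bounded exactly when the content of $r$ is $1$ or a prime power. The proof reduces the problem to theorems of Dade and of Hall and Higman by means of two arguments about solvable linear groups.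
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. An automorphism $\alpha$ of a group $G$ is \emph{fixed-point-free} if $\alpha(x)=x$ holds only for $x=1$. By Rowley's theorem a group with a fixed-point-free automorphism is solvable. The \emph{Fitting height} $\operatorname{h}(G)$ of a solvable group $G$ is the length of a shortest normal series of $G$ with nilpotent factors; thus $\operatorname{h}(G)\le 1$ means that $G$ is nilpotent, and $\operatorname{h}(G)$ measures how many nilpotent layers are needed to build $G$.

Let $r(t)=a_0+a_1t+\cdots+a_dt^d\in\mathbb{Z}[t]$. We say that $\alpha$ \emph{satisfies $r$ on a subset} $S\subseteq G$ if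
\begin{equation}\label{eq:identity}
x^{a_0}\,\alpha(x^{a_1})\,\alpha^2(x^{a_2})\cdots\alpha^d(x^{a_d})=1\qquad\text{for all }x\in S .
\end{equation}
When $G$ is abelian and $S=G$, this says that $r(\alpha)=0$ in the ring $\operatorname{End}(G)$. The following problem comes from Moens~\cite{Moens}.

\begin{quote}
\emph{Let $r\in\mathbb{Z}[t]$ be nonzero. Is there a natural number $h$, depending only on $r$, such that $\operatorname{h}(G)\le h$ for every finite group $G$ with a fixed-point-free automorphism that satisfies $r$ on $G$?}
\end{quote}

Three kinds of polynomials show what \eqref{eq:identity} measures. Let $\alpha$ be fixed-point-free, and let $\Omega(m)$ denote the number of prime factors of $m$, counted with multiplicity.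

\emph{Bounded order.} For $r=t^m-1$ the identity says that $\alpha^m=1$. If $\alpha^m=1$, then $\alpha$ also satisfies $1+t+\cdots+t^{m-1}$: every $x\in G$ has the form $g^{-1}\alpha(g)$ (Lemma~\ref{lem:fpf}), and the product $x\,\alpha(x)\cdots\alpha^{m-1}(x)$ telescopes to $g^{-1}\alpha^m(g)=1$. For $r=1+t$ the identity says that inversion is an automorphism, so $G$ is abelian. For $r=t^m-1$ in general, a theorem of Dade bounds $\operatorname{h}(G)$ in terms of $\Omega(m)$ (Corollary~\ref{cor:dade}).

\emph{Bounded exponent.} For a constant $r=n\ge1$ the identity says that the exponent of $G$ divides $n$. The theorems of Hall--Higman and Hoare (Theorem~\ref{thm:HH}) bound the $p$-length of $G$ for each prime $p$ dividing $n$, and then Lemma~\ref{lem:layers}, with $\tau$ the set of primes dividing $n$, bounds $\operatorname{h}(G)$.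

\emph{Neither.} Let $m\ge2$, let $G=\mathbb{Z}/(2^m-1)$, and let $\alpha$ be multiplication by $2$. Then $\alpha$ is fixed-point-free, has order $m$, and satisfies $t-2$. So a fixed polynomial bounds neither the exponent of $G$ nor $\Omega(|\alpha|)$, and neither of the two theorems applies directly.

The \emph{content} of a nonzero $f\in\mathbb{Z}[t]$ is the positive greatest common divisor of its coefficients, and $f$ is \emph{primitive} if its content is $1$. Write $r=nr_1$ with $n$ the content. The examples suggest that $r_1$ should act like a bound on the order of $\alpha$ and $n$ like a bound on the exponent of $G$. In the third example $G$ is abelian, so one may hope that the order of $\alpha$ is unbounded only on the lowest nilpotent layers of $G$, where this does no harm. One is led to guess that the answer is yes. It is, and the identity is needed only on Sylow subgroups.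

\begin{theorem}\label{thm:main}
For all $d,n\ge1$ there is a number $\eta(d,n)$ with the following property. Let $r\in\mathbb{Z}[t]$ be nonzero, of degree at most $d$ and content $n$. Let $\alpha$ be a fixed-point-free automorphism of a finite group $G$, and suppose that for every prime $p$ there is an $\alpha$-invariant Sylow $p$-subgroup $P_p$ of $G$ such that $\alpha$ satisfies $r$ on $P_p$. Then $\operatorname{h}(G)\le\eta(d,n)$.
\end{theorem}

A fixed-point-free automorphism leaves some Sylow $p$-subgroup invariant for every $p$ (Lemma~\ref{lem:fpf}). Hence Theorem~\ref{thm:main} answers the question affirmatively, with a bound that depends only on the degree and the content of $r$; constant polynomials are covered by $d=1$.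

Two complements explain the shape of the theorem. A \emph{characteristic elementary abelian section} of $G$ is an elementary abelian quotient $L/K$ with $K\le L$ characteristic in $G$. We say that $\alpha$ satisfies the \emph{elementary abelian identity} $f\in\mathbb{Z}[t]$ if $f(\alpha)$ annihilates every such section. This is the linear shadow of \eqref{eq:identity}: if $\alpha$ satisfies $r$ on $G$, then it satisfies the elementary abelian identity $r$.

\begin{theorem}\label{thm:elem}
For a nonzero $f\in\mathbb{Z}[t]$ the following are equivalent.
\begin{enumerate}
\item[(a)] There is a bound for $\operatorname{h}(G)$ valid for all finite groups $G$ with a fixed-point-free automorphism that satisfies the elementary abelian identity $f$.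
\item[(b)] The content of $f$ is $1$ or a prime power.
\end{enumerate}
If \textup{(b)} holds, there is a bound depending only on $\deg f$.
\end{theorem}

\begin{proposition}\label{prop:sharp}
In Theorem~\ref{thm:main} there is no bound depending only on $d$, and none depending only on $n$.
\end{proposition}

Both complements rest on a family of groups $G_i$ with fixed-point-free automorphisms and $\operatorname{h}(G_i)=i$, constructed in Section~\ref{sec:examples}. These groups also show that the two basic hypotheses of the problem are needed: every automorphism satisfies $r=0$, and the identity automorphism of $G_i$, which is not fixed-point-free, satisfies $t-1$. In the proof of Theorem~\ref{thm:main}, fixed-point-freeness is used through the solvability of $G$ and in two applications of Dade's theorem.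

\section{Chief factors, linear polynomials, and the plan of the proof}\label{sec:plan}

\subsection*{Conventions}
Let $\alpha$ be an automorphism of a solvable group $G$, and let $B=G\rtimes\langle\alpha\rangle$ with $\alpha g\alpha^{-1}=\alpha(g)$. Then $B$ is solvable, and the normal subgroups of $B$ contained in $G$ are the $\alpha$-invariant normal subgroups of $G$. An \emph{$\alpha$-section} of $G$ is a quotient $L/K$ with $K\le L\le G$ both normal in $B$; the automorphism induced on it is again written $\alpha$. An $\alpha$-section $V=L/K$ is an \emph{$\alpha$-chief factor} if $L/K$ is a minimal normal subgroup of $B/K$. Since $B$ is solvable, $V$ is then an elementary abelian $q$-group for a prime $q$, its \emph{characteristic}. Written additively, $V$ is an irreducible $\mathbb{F}_qB$-module under conjugation, and its centralizer $C_B(V)$, the kernel of the action, is normal in $B$. An \emph{$\alpha$-chief series} is a series $1=G_0<G_1<\cdots<G_k=G$ whose factors are $\alpha$-chief factors; every series of $\alpha$-invariant normal subgroups of $G$ can be refined to one.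

For a prime $u$ and an element $a$ of finite order, $a=a_ua_{u'}$ is the decomposition into commuting elements of $u$-power order and of order prime to $u$. Both parts are powers of $a$, we have $(a^k)_u=(a_u)^k$ and $(a^k)_{u'}=(a_{u'})^k$, and homomorphisms carry parts to parts.

Commutators are $[g,h]=ghg^{-1}h^{-1}$. For a subgroup $R$ and an element $z$ that normalizes it, $[R,z]$ is the subgroup generated by all $[x,z]$ with $x\in R$, and $[R,z,z]$ is generated by all $[y,z]$ with $y\in[R,z]$. On an abelian group written additively, $[x,z]=(1-z)x$.

\begin{lemma}\label{lem:comm}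
Let $\psi\in\langle\alpha\rangle$. Then $[G,\psi]$ is an $\alpha$-invariant normal subgroup of $G$, and $\psi$ acts trivially on $G/[G,\psi]$. Every normal subgroup of $B$ that contains $\psi$ contains $[G,\psi]$. In particular, if $\psi$ acts trivially on an $\alpha$-chief factor $V$, then so does $[G,\psi]$.
\end{lemma}

\begin{proof}
We have $[g,\psi]=g\,\psi(g)^{-1}\in G$. The formulas $h[g,\psi]h^{-1}=[hg,\psi][h,\psi]^{-1}$ for $h\in G$ and $\alpha([g,\psi])=[\alpha(g),\psi]$ show that $[G,\psi]$ is normal in $B$, and $\psi(g)\equiv g$ modulo $[G,\psi]$. A normal subgroup of $B$ that contains $\psi$ contains $g\psi g^{-1}\cdot\psi^{-1}$. The last statement is the case of the normal subgroup $C_B(V)$.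
\end{proof}

\begin{lemma}\label{lem:fpf}
Let $\alpha$ be a fixed-point-free automorphism of $G$.
\begin{enumerate}
\item[(a)] The map $g\mapsto g^{-1}\alpha(g)$ is a bijection of $G$; in particular $G=[G,\alpha]$.
\item[(b)] If $N$ is an $\alpha$-invariant normal subgroup, then $\alpha$ is fixed-point-free on $G/N$.
\item[(c)] For every prime $p$ there is an $\alpha$-invariant Sylow $p$-subgroup of $G$.
\item[(d)] The hypothesis of Theorem~\ref{thm:main}, with the same $r$, passes to all $\alpha$-sections of $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $g^{-1}\alpha(g)=h^{-1}\alpha(h)$, then $\alpha(gh^{-1})=gh^{-1}$, so $g=h$. An injective map of a finite set to itself is bijective, and $g^{-1}\alpha(g)=[g^{-1},\alpha]$.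

(b) Suppose $\alpha$ fixes $gN$, that is, $g^{-1}\alpha(g)\in N$. By (a) applied to $N$ there is $v\in N$ with $g^{-1}\alpha(g)=v^{-1}\alpha(v)$, and by (a) applied to $G$ we get $g=v\in N$.

(c) Let $P$ be a Sylow $p$-subgroup and write $\alpha(P)=gPg^{-1}$. By (a) there is $x$ with $x^{-1}\alpha(x)=g^{-1}$. Then $\alpha(x)g=x$, so $\alpha(xPx^{-1})=\alpha(x)g\,P\,(\alpha(x)g)^{-1}=xPx^{-1}$.

(d) Let $L/K$ be an $\alpha$-section. Then $\alpha$ is fixed-point-free on $L$, and on $L/K$ by (b). The group $P_p\cap L$ is an $\alpha$-invariant Sylow $p$-subgroup of the normal subgroup $L$, its image in $L/K$ is an $\alpha$-invariant Sylow $p$-subgroup of $L/K$, and \eqref{eq:identity} holds on this image.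
\end{proof}

\subsection*{The identity on a chief factor}
Whenever the hypothesis of Theorem~\ref{thm:main} is in force, we write $r=nr_1$ with $r_1=\sum_{i=0}^{d}b_it^i$ primitive, we let $\sigma$ be the set of primes dividing $n$, and for $p\in\sigma$ we let $p^{\kappa_p}$ be the highest power of $p$ dividing $n$.

\begin{lemma}\label{lem:minpoly}
Assume the hypothesis of Theorem~\ref{thm:main}. If $V$ is an $\alpha$-chief factor of characteristic $q\notin\sigma$, then the minimal polynomial of $\alpha$ on $V$ has degree at most $d$.
\end{lemma}

\begin{proof}
Let $V=L/K$. The Sylow $q$-subgroup $P_q\cap L$ of $L$ maps onto the $q$-group $V$, so \eqref{eq:identity} gives $n\,r_1(\alpha)=0$ on $V$. Here $n$ is invertible modulo $q$, and $r_1$ is nonzero modulo $q$ because it is primitive. So $\alpha$ is a root of a nonzero polynomial over $\mathbb{F}_q$ of degree at most $d$.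
\end{proof}

\begin{example}[primitive linear polynomials]\label{ex:linear}
Let $d=n=1$ in Theorem~\ref{thm:main}. We claim that $G$ is nilpotent. Let $V$ be a factor of an $\alpha$-chief series. By Lemma~\ref{lem:minpoly} the minimal polynomial of $\alpha$ on $V$ is linear, so $\alpha$ acts on $V$ as a scalar. A scalar commutes with every operator on $V$, so each $[g,\alpha]$ acts trivially on $V$. Since $G=[G,\alpha]$, the whole group $G$ acts trivially on $V$. Thus the $\alpha$-chief series is a central series of $G$. If $d=1$ and $n$ is a power of a prime $p$, the same argument shows that $G$ centralizes all factors of characteristic different from $p$, and Lemma~\ref{lem:qnil}(b) below gives $\operatorname{h}(G)\le2$.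
\end{example}

The order of $\alpha$ on $V$ played no role in this example, and it is not bounded. What mattered is that an operator with a small minimal polynomial must nearly commute with the group that it normalizes.

\subsection*{Plan of the proof}
Three things are needed beyond Example~\ref{ex:linear}.

First, for $d>1$ the operator $\alpha$ on $V$ is no longer a scalar. Section~\ref{sec:A} shows that a power $\alpha^E$, with $E$ depending only on $d$, acts trivially on $G/N$ for an $\alpha$-invariant normal subgroup $N$ with $\operatorname{h}(N)\le3$; Dade's theorem then bounds $\operatorname{h}(G/N)$. As in the example, the argument tolerates one prime $p$ about whose chief factors nothing is known (Theorem~\ref{thm:A}). This settles the case $|\sigma|\le1$.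

Second, if two primes $p,q$ divide $n$, then $r(\alpha)=0$ holds vacuously on every chief factor of a $\{p,q\}$-group, and by Theorem~\ref{thm:elem} chief factors cannot suffice. We must use \eqref{eq:identity} on the nonabelian group $P_p$ itself. There it shows that a bounded power $\psi_p$ of $\alpha_{p'}$ centralizes all $p^{\kappa_p}$-th powers of elements of $P_p$ (Lemma~\ref{lem:psi}). Section~\ref{sec:B} deduces that $[G,\psi_p]$ has bounded $p$-length (Proposition~\ref{prop:B}). This is the longest part of the proof.

Third, the two results are combined in Section~\ref{sec:main}. Modulo $[G,\psi_p]$ and $[G,\psi_q]$ with $p\ne q$, the automorphism $\alpha$ has bounded order, and Dade's theorem applies. Inside the subgroups $[G,\psi_p]$, bounded $p$-length allows us to cut the group into boundedly many layers, each involving at most one prime of $\sigma$, and Theorem~\ref{thm:A} applies to each layer.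

\section{Tools}\label{sec:tools}

\subsection*{Fitting height and $p$-length}
For a prime $p$, $O_p(G)$ and $O_{p'}(G)$ are the largest normal $p$-subgroup and the largest normal subgroup of order prime to $p$, and $O_{p',p}(G)$ is the preimage of $O_p(G/O_{p'}(G))$. Iterating gives the \emph{upper $p$-series} $1\le O_{p'}(G)\le O_{p',p}(G)\le O_{p',p,p'}(G)\le\cdots$ of characteristic subgroups, which reaches $G$ when $G$ is solvable. The \emph{$p$-length} $l_p(G)$ is the number of nontrivial $p$-factors in this series; it is also the least number of $p$-factors in a normal series whose factors are $p$-groups or $p'$-groups. For $N\lhd G$ we have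
\[
\operatorname{h}(G)\le\operatorname{h}(N)+\operatorname{h}(G/N),\qquad l_p(G)\le l_p(N)+l_p(G/N).
\]
Neither $\operatorname{h}$ nor $l_p$ increases on passing to subgroups or quotients, and on a direct product each is the maximum over the factors.

\subsection*{Four theorems}
A \emph{Carter subgroup} of a solvable group is a nilpotent subgroup that is equal to its own normalizer.

\begin{theorem}[Dade \cite{Dade}]\label{thm:dade}
There is a nondecreasing function $\mathcal{D}$ such that every finite solvable group with a Carter subgroup of composition length $c$ has Fitting height at most $\mathcal{D}(c)$.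
\end{theorem}

\begin{corollary}\label{cor:dade}
If $\alpha$ is a fixed-point-free automorphism of $G$ and $\alpha^m=1$, then $\operatorname{h}(G)\le\mathcal{D}(\Omega(m))$.
\end{corollary}

\begin{proof}
Since $B=G\langle\alpha\rangle$, the normalizer of $\langle\alpha\rangle$ in $B$ is $N_G(\langle\alpha\rangle)\langle\alpha\rangle$. If $g\in G$ normalizes $\langle\alpha\rangle$, then $[g,\alpha]\in G\cap\langle\alpha\rangle=1$, so $\alpha(g)=g$ and $g=1$. Hence $\langle\alpha\rangle$ is a Carter subgroup of $B$. Its composition length is $\Omega(|\alpha|)\le\Omega(m)$, and $\operatorname{h}(G)\le\operatorname{h}(B)$.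
\end{proof}

\begin{theorem}[Hall--Higman {\cite[Theorem~A]{HallHigman}} for $p$ odd, Hoare \cite{Hoare} for $p=2$]\label{thm:HH}
There is a function $\mathcal{L}$ such that every finite solvable group whose Sylow $p$-subgroups have exponent dividing $p^k$ has $p$-length at most $\mathcal{L}(p,k)$.
\end{theorem}

Sharper bounds for $p=2$ are due to Gross and Bryukhanova; any bound serves our purpose.

\begin{theorem}[Hall--Higman {\cite[Theorem~B]{HallHigman}}, for elements of prime order]\label{thm:HHB}
Let $\Lambda$ be a finite solvable linear group over a field of characteristic $u$ with $O_u(\Lambda)=1$. If $x\in\Lambda$ has order $u$, then the minimal polynomial of $x$ has degree at least $u-1$.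
\end{theorem}

\begin{theorem}[Thompson; see {\cite[5.3.11]{Gorenstein}}]\label{thm:T}
Let $u$ be a prime. Every $u$-group $R$ has a characteristic subgroup $H$ with $H/Z(H)$ elementary abelian such that every nontrivial automorphism of $R$ of order prime to $u$ acts nontrivially on $H$.
\end{theorem}

\subsection*{Standard facts}
Below, $u$ is a prime, and a $u'$-automorphism is an automorphism of order prime to $u$.
\begin{enumerate}
\item[(F1)] The Fitting subgroup $F(G)$, the largest nilpotent normal subgroup, is the direct product of the groups $O_u(G)$. If $G$ is solvable, then $C_G(F(G))\le F(G)$, and $\operatorname{h}(G)=1+\operatorname{h}(G/F(G))$ for $G\ne1$.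
\item[(F2)] If $\Lambda\le GL(V)$ is irreducible over $\mathbb{F}_u$, then $O_u(\Lambda)=1$. (The vectors fixed by $O_u(\Lambda)$ form a $\Lambda$-invariant subspace, which is nonzero because all orbits have $u$-power length and $u$ divides $|V|$.)
\item[(F3)] \emph{Coprime action.} Let $Y$ be a $u$-group. A $u'$-automorphism of $Y$ that is trivial on the Frattini quotient $Y/\Phi(Y)$, the largest elementary abelian quotient of $Y$, is trivial (Burnside). A $u'$-automorphism that is trivial on all factors of an invariant normal series of $Y$ is trivial. If $Y$ is abelian and $\Psi$ is a $u'$-group acting on $Y$, then $Y=C_Y(\Psi)\times[Y,\Psi]$.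
\item[(F4)] (Kaluzhnin) The automorphisms of a group $Y$ that leave the terms of a given normal series invariant and act trivially on its factors form a nilpotent group.
\item[(F5)] If $A$ is maximal among the abelian normal subgroups of a $u$-group $R$, then $C_R(A)=A$. (Otherwise the normal subgroup $C_R(A)/A$ contains an element $cA\neq A$ of $Z(R/A)$, and $\langle A,c\rangle$ is abelian and normal.)
\item[(F6)] A transitive permutation group $S$ on a set $\Delta$ with $|\Delta|\ge2$ is \emph{primitive} if it preserves no partition of $\Delta$ other than $\{\Delta\}$ and the partition into points. A primitive solvable group $S$ has a unique minimal normal subgroup $M$; it is elementary abelian, regular on $\Delta$, and $C_S(M)=M$. For $\omega\in\Delta$ the bijection $m\mapsto m\omega$ from $M$ to $\Delta$ turns the action of the stabilizer $S_\omega$ on $\Delta$ into its action on $M$ by conjugation. So a subgroup $E\le S_\omega$ fixes exactly $|C_M(E)|$ points, and $C_M(E)=M$ only if $E=1$.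
\item[(F7)] (Clifford) If $T\le GL(U)$ is irreducible and $A\lhd T$, then $U$ is a semisimple $A$-module and $T$ permutes its homogeneous components.
\item[(F8)] Let $\mathbb{K}$ be an algebraically closed field, $Q$ a finite-dimensional $\mathbb{K}$-space, and $\mathcal{A}\subseteq\operatorname{End}(Q)$ a semisimple subalgebra, containing the identity, with center $\mathbb{K}$. Then $Q=W\otimes W'$ with $\mathcal{A}=\operatorname{End}(W)\otimes1$, and the centralizer of $\mathcal{A}$ is $1\otimes\operatorname{End}(W')$. Every algebra automorphism of $\operatorname{End}(W)$ is conjugation by an element of $GL(W)$ (Skolem--Noether).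
\end{enumerate}

\subsection*{Centralizers of chief factors}
Our arguments produce elements that act trivially on certain chief factors. The next two lemmas locate such elements in $G$. A group is \emph{$q$-nilpotent} if it has a normal \emph{$q$-complement}, that is, a normal $q'$-subgroup of $q$-power index.

\begin{lemma}\label{lem:qnil}
Let $\alpha$ be an automorphism of a solvable group $G$, and fix an $\alpha$-chief series.
\begin{enumerate}
\item[(a)] If $C\lhd G$ centralizes all factors of characteristic $q$ in the series, then $C$ is $q$-nilpotent and $C\le O_{q',q}(G)$.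
\item[(b)] Let $p$ be a prime, and let $X$ be the set of elements of $G$ that centralize all factors of characteristic different from $p$. Then $X\lhd B$ and $\operatorname{h}(X)\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Intersect the series with $C$. For a factor $L/K$, the group $(C\cap L)/(C\cap K)$ embeds in $L/K$, and if $L/K$ has characteristic $q$, then $[C\cap L,C]\le C\cap K$. So $C$ has a normal series each of whose factors is a $q'$-group or a $q$-group that is central in the corresponding quotient of $C$. We show by induction on the length that a group $C$ with such a series is $q$-nilpotent. Let $N$ be the lowest nontrivial term and $T/N$ the normal $q$-complement of $C/N$. If $N$ is a $q'$-group, then $T$ is a normal $q$-complement of $C$. If $N$ is a central $q$-group, then $N$ has a complement $T_0$ in $T$ by the Schur--Zassenhaus theorem, and $T=N\times T_0$ because $N$ is central; so $T_0=O_{q'}(T)$ is characteristic in $T$ and is a normal $q$-complement of $C$. Finally, the normal $q$-complement of $C$ is characteristic in $C$ and so lies in $O_{q'}(G)$; thus the image of $C$ in $G/O_{q'}(G)$ is a normal $q$-subgroup.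

(b) $X$ is the intersection of $G$ with normal subgroups $C_B(V)$ of $B$. By (a), $X$ has a normal $q$-complement $X_q$ for each prime $q\ne p$. The intersection $X_0$ of all $X_q$ is a normal $p$-subgroup of $X$, and $X/X_0$ embeds in the direct product of the $q$-groups $X/X_q$, which is nilpotent.
\end{proof}

\begin{lemma}\label{lem:fitting}
Let $G$ be solvable and $F=F(G)$. Fix a series of $F$ whose terms are normal in $G$, and let $C$ be the set of elements of $G$ that centralize all its factors. Then $C\le F$.
\end{lemma}

\begin{proof}
$C$ is a normal subgroup of $G$, so it suffices to show that $C$ is nilpotent. The group $C/C_C(F)$ acts faithfully on $F$ and is nilpotent by (F4). By (F1), $C_C(F)\le F$. Intersecting the given series with $C_C(F)$ gives a series of $C_C(F)$ whose terms are normal in $C$ and whose factors are centralized by $C$. Followed by the preimage of a central series of $C/C_C(F)$, it is a central series of $C$.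
\end{proof}

\subsection*{Cutting a group of bounded $q$-length into layers}

\begin{lemma}\label{lem:layers}
Let $\tau$ be a finite set of primes and $\Gamma$ a solvable group with $l_q(\Gamma)\le\ell$ for all $q\in\tau$. Then $\Gamma$ has a characteristic series with at most $(2\ell+1)^{|\tau|}$ factors, each of which is a $q$-group for some $q\in\tau$ or has order prime to all primes in $\tau$.
\end{lemma}

\begin{proof}
We use induction on $|\tau|$. For $\tau=\varnothing$ take the series $1\le\Gamma$. Otherwise fix $q\in\tau$ and put $\tau_0=\tau\setminus\{q\}$. The upper $q$-series of $\Gamma$ has at most $2\ell+1$ factors. Keep the $q$-factors. By induction each $q'$-factor has a characteristic series with at most $(2\ell+1)^{|\tau_0|}$ factors, each a $q_0$-group with $q_0\in\tau_0$ or of order prime to $\tau_0$; a factor of the second kind also has order prime to $q$. The preimage of a characteristic subgroup of a factor $L/K$, with $K$ and $L$ characteristic in $\Gamma$, is characteristic in $\Gamma$, so the refined series is as required.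
\end{proof}

\section{Small minimal polynomials away from one prime}\label{sec:A}

For $d\ge1$ put
\[
\mu_d=\operatorname{lcm}(1,2,\dots,d^2),\qquad e=\mu_d^{\,2},\qquad E=e\prod_{u\le\max(d^2,3)}u,
\]
where $u$ runs over primes, and let $\eta_0(d)=3+\mathcal{D}(\Omega(E))$. The aim of this section is the following theorem.

\begin{theorem}\label{thm:A}
Let $p$ be a prime, $d\ge1$, and $\alpha$ a fixed-point-free automorphism of $G$. Suppose that in some $\alpha$-chief series of $G$, the minimal polynomial of $\alpha$ has degree at most $d$ on every factor of characteristic different from $p$. Then $\operatorname{h}(G)\le\eta_0(d)$.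
\end{theorem}

What replaces ``a scalar commutes with everything'' is the observation that an operator with a small minimal polynomial cannot permute many independent subspaces cyclically. For $a\in GL(V)$ let $\operatorname{Ad}(a)$ be the operator $Y\mapsto aYa^{-1}$ on $\operatorname{End}(V)$.

\begin{lemma}\label{lem:orbits}
Let $V$ be a finite-dimensional vector space over a field $\mathbb{K}$, and let $a\in GL(V)$ have minimal polynomial of degree at most $d$.
\begin{enumerate}
\item[(a)] Every power $a^i$ $(i\in\mathbb{Z})$, and its restriction to an invariant subspace, has minimal polynomial of degree at most $d$.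
\item[(b)] If $a$ permutes nonzero subspaces whose sum is direct, then its orbits on these subspaces have length at most $d$.
\item[(c)] The minimal polynomial of $\operatorname{Ad}(a)$ has degree at most $d^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
An element $b$ of an algebra of dimension at most $m$ has minimal polynomial of degree at most $m$, since $1,b,\dots,b^m$ are linearly dependent. (a) The algebra $\mathbb{K}[a]$ has dimension at most $d$ and contains $a^{-1}$, because the minimal polynomial of $a$ has nonzero constant term. (b) If $v\ne0$ lies in a subspace with orbit length $s$, then $v,av,\dots,a^{s-1}v$ are nonzero and lie in different summands. They are linearly independent, so $s\le d$. (c) Left multiplication $L$ by $a$ and right multiplication $R$ by $a^{-1}$ commute, and each has minimal polynomial of degree at most $d$. So the operators $L^iR^j$ with $0\le i,j<d$ span an algebra, and it contains $\operatorname{Ad}(a)=LR$.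
\end{proof}

To apply part (b) we need subspaces that record how $a$ acts on a group that it normalizes. Two constructions supply them; both are used again in Section~\ref{sec:B}. Let $\mathbb{K}$ be an algebraically closed field of prime characteristic, $u$ a prime different from the characteristic, and $\hat V$ a finite-dimensional $\mathbb{K}$-space.

\emph{Weights.} An abelian $u$-group $A\le GL(\hat V)$ is diagonalizable: $\hat V=\bigoplus_\lambda V_\lambda$, where $\lambda$ runs over the \emph{weights}, the characters $\lambda\colon A\to\mathbb{K}^*$ for which $V_\lambda=\{v: xv=\lambda(x)v\ \text{for all }x\in A\}$ is nonzero. The kernels of the weights intersect trivially. An element $g$ that normalizes $A$ maps $V_\lambda$ onto the weight space of $x\mapsto\lambda(g^{-1}xg)$. So $g$ stabilizes $V_\lambda$ if and only if $\lambda(g^{-1}xg)=\lambda(x)$ for all $x\in A$. It follows that $g$ centralizes $A$ if it stabilizes all weight spaces, or if it stabilizes $V_\lambda$ for one injective $\lambda$.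

\emph{Commutator characters.} Let $H\le GL(\hat V)$ be a $u$-group such that $H/A$ is abelian, where $A=Z(H)$, and let $\lambda$ be a weight of $A$. Then $H$ stabilizes $V_\lambda$. For $h,h'\in H$ put $\chi_h(h')=\lambda([h',h])$. Commutators in $H$ are central, so $[xy,h]=x[y,h]x^{-1}[x,h]=[x,h][y,h]$, and $[h',xy]=[xy,h']^{-1}$ gives multiplicativity in the second argument as well. Thus $h\mapsto\chi_h$ is a homomorphism from $H$ to the group of characters $H\to\mathbb{K}^*$. From $h'hh'^{-1}=[h',h]h$ we obtain
\begin{equation}\label{eq:eigen}
h'\,h\,h'^{-1}=\chi_h(h')\,h\qquad\text{as operators on }V_\lambda .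
\end{equation}
So $h|_{V_\lambda}$ is a nonzero element of $S_{\chi_h}$, where $S_\chi=\{Y\in\operatorname{End}(V_\lambda):h'Yh'^{-1}=\chi(h')Y\text{ for all }h'\in H\}$. The sum of the $S_\chi$ is direct, as they are simultaneous eigenspaces for distinct characters.

\begin{lemma}\label{lem:power}
Let $\mathbb{K}$, $u$, $\hat V$ be as above. Let $a\in GL(\hat V)$ have finite order and minimal polynomial of degree at most $d$, let $R\le GL(\hat V)$ be a finite $u$-group normalized by $a$, and put $z=a^e$. Then
\[
\text{\textup{(i)}}\quad [R,z_{u'}]=1,\qquad\qquad\text{\textup{(ii)}}\quad [R,z_u,z_u]=1 .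
\]
\end{lemma}

\begin{proof}
(i) Theorem~\ref{thm:T} reduces the problem from $R$ to a subgroup $H$ with $H/Z(H)$ abelian. Let $H$ be that subgroup and $A=Z(H)$; both are characteristic in $R$, hence normalized by $a$. We show that $z$ acts trivially on $A$ and on $H/A$.

By Lemma~\ref{lem:orbits}(b), the orbits of $a$ on the weight spaces of $A$ have length at most $d$. These lengths divide $e$, so $z$ stabilizes all weight spaces and centralizes $A$.

The action on $H/A$ is not visible on weights, so we pass to the commutator characters. Fix a weight $\lambda$, let $m\le d$ be the length of the $a$-orbit of $V_\lambda$, and put $b=a^m$. Then $b$ stabilizes $V_\lambda$, so $\lambda(b^{-1}xb)=\lambda(x)$ for $x\in A$. For $Y\in S_{\chi_h}$ and $h'\in H$ we have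
\[
h'(bYb^{-1})h'^{-1}=\chi_h(b^{-1}h'b)\,bYb^{-1},\qquad
\chi_h(b^{-1}h'b)=\lambda\bigl(b^{-1}[h',bhb^{-1}]b\bigr)=\chi_{bhb^{-1}}(h').
\]
Hence $\operatorname{Ad}(b|_{V_\lambda})$ permutes the nonzero subspaces $S_{\chi_h}$ $(h\in H)$ in the same way as $b$ permutes the cosets of $R_\lambda=\{h\in H:\chi_h=1\}$ by conjugation. By Lemma~\ref{lem:orbits}, the orbits have length at most $d^2$, so $b^{\mu_d}$ acts trivially on $H/R_\lambda$. Since $m$ divides $\mu_d$, the element $z=(b^{\mu_d})^{\mu_d/m}$ acts trivially on $H/R_\lambda$ too. This holds for every weight $\lambda$, and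
\[
\bigcap_\lambda R_\lambda=\Bigl\{h\in H:[h',h]\in\bigcap_\lambda\ker\lambda=1\text{ for all }h'\in H\Bigr\}=A .
\]
So $z$ acts trivially on $H/A$.

Now $z_{u'}$ is a power of $z$, so it induces a $u'$-automorphism of $H$ that is trivial on $A$ and on $H/A$. By (F3) it centralizes $H$, and by the choice of $H$ it centralizes $R$.

(ii) The $u$-part is not coprime to $R$, so we absorb it into the group. Let $R^*=R\langle a_u\rangle$, a $u$-group, and let $A^*$ be maximal among its abelian normal subgroups. By Lemma~\ref{lem:orbits}(a),(b), the orbits of $a_u$ on the weight spaces of $A^*$ have length at most $d$. So $z_u=a_u^e$ stabilizes all of them and centralizes $A^*$, and $z_u\in A^*$ by (F5). Since $A^*$ is normal in $R^*$ we get $[R,z_u]\le A^*$, and since $A^*$ is abelian, $[R,z_u,z_u]=1$.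
\end{proof}

\begin{remark}\label{rem:wreath}
Part (ii) cannot be improved to $[R,z_u]=1$. Let $u=d=2$, let $\zeta\in\mathbb{K}^*$ have order $2^k$ not dividing $e$, and let $R\le GL_2(\mathbb{K})$ be generated by $a=\operatorname{diag}(\zeta,1)$ and the matrix that interchanges the two coordinates. Then $R$ is a $2$-group, and $z=\operatorname{diag}(\zeta^e,1)$ does not commute with the interchange.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The hypothesis concerns only the factors of characteristic different from $p$, so we first pass to the quotient of $G$ that acts faithfully on them. Let $X$ be as in Lemma~\ref{lem:qnil}(b) for the given series, so $\operatorname{h}(X)\le2$. (This is where a second exceptional prime $q$ would break the argument: the analogue of $X$ could be any $\{p,q\}$-group.) Put $\bar G=G/X$, $\bar B=B/X=\bar G\langle\alpha\rangle$, $\bar F=F(\bar G)$ and $z=\alpha^e$.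

\emph{Step 1: for every prime $u$, including $u=p$, the group $R=O_u(\bar G)$ satisfies $[R,z_{u'}]=1$ and $[R,z_u,z_u]=1$.} The group $\bar B$ acts on each factor $V$ of the series of characteristic different from $p$, and only the trivial element of $\bar G$ centralizes all of them. If $V$ has characteristic $u\ne p$, the image of $R$ is a normal $u$-subgroup of the irreducible image of $\bar B$, and is trivial by (F2). So only the trivial element of $R$ centralizes all $V$ of characteristic $q\notin\{p,u\}$. For such $V$, apply Lemma~\ref{lem:power} to the images of $R$ and $\alpha$ on $V\otimes\overline{\mathbb{F}}_q$; extending the field does not change the minimal polynomial. It follows that the subgroups $[R,z_{u'}]$ and $[R,z_u,z_u]$ of $R$ centralize all these $V$, so they are trivial.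

\emph{Step 2: $\alpha^E$ acts trivially on every $\alpha$-chief factor $W=L/K$ of $\bar G$ with $L\le\bar F$.} Let $u$ be the characteristic of $W$ and $R=O_u(\bar G)$. The nilpotent group $L$ is $O_u(L)\times O_{u'}(L)$, and $O_{u'}(L)\le K$. So $W\cong O_u(L)/(O_u(L)\cap K)$ as a $\bar B$-module, with $O_u(L)\le R$. By Step~1, $z_{u'}=1$ and $(z_u-1)^2=0$ on $W$. The element $\alpha_{u'}^E$ is a power of $\alpha_{u'}^e=z_{u'}$, so it is trivial on $W$. It remains to treat $\alpha_u^E$. In characteristic $u$ we have $z_u^u-1=(z_u-1)^u=0$ on $W$.

If $u\le\max(d^2,3)$, then $ue$ divides $E$, so $\alpha_u^E$ is a power of $z_u^u$ and is trivial on $W$.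

If $u>\max(d^2,3)$, then $E$ contains no factor $u$, and we show that $\alpha_u$ itself is trivial on $W$. Here $u\ge5$ and $u\nmid e$, so $\alpha_u=z_u^k$ for some $k$. On $W$ write $z_u=1+\nu$ with $\nu^2=0$; then the image $x$ of $\alpha_u$ is $1+k\nu$, so $(x-1)^2=0$ and $x^u=1$. The image $\Lambda$ of $\bar B$ in $GL(W)$ is solvable, and $O_u(\Lambda)=1$ by (F2). If $x\ne1$, then $x$ has order $u$ and minimal polynomial of degree $2<u-1$, contrary to Theorem~\ref{thm:HHB}. So $x=1$.

\emph{Step 3: conclusion.} Take a series of $\bar F$ whose factors are $\alpha$-chief factors of $\bar G$. By Step~2, $\alpha^E$ lies in the normal subgroup $C_{\bar B}(W)$ of $\bar B$ for each factor $W$, so $[\bar G,\alpha^E]$ centralizes each factor, and $[\bar G,\alpha^E]\le\bar F$ by Lemma~\ref{lem:fitting}. Thus $\alpha^E$ acts trivially on $\bar G/\bar F$, on which $\alpha$ is fixed-point-free by Lemma~\ref{lem:fpf}(b). Corollary~\ref{cor:dade} gives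
\[
\operatorname{h}(G)\le\operatorname{h}(X)+\operatorname{h}(\bar F)+\operatorname{h}(\bar G/\bar F)\le2+1+\mathcal{D}(\Omega(E)).\qedhere
\]
\end{proof}

\section{Primes dividing the content}\label{sec:B}

\subsection*{The identity on a Sylow subgroup}
For $p\in\sigma$ the identity is vacuous on elements of order $p$. But in terms of $y=x^n$ it is an identity with the primitive polynomial $r_1$, and so it restricts the action of $\alpha$ on $n$-th powers.

\begin{lemma}\label{lem:psi}
Assume the hypothesis of Theorem~\ref{thm:main}. Let $p\in\sigma$, $\kappa=\kappa_p$, $P=P_p$, and put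
\[
D=\langle x^{p^\kappa}:x\in P\rangle,\qquad m_p=|GL_d(\mathbb{F}_p)|,\qquad\psi_p=\alpha_{p'}^{m_p}.
\]
Then $\psi_p$ centralizes $D$.
\end{lemma}

\begin{proof}
Let $x\in P$ and $y=x^n$. Since $n/p^\kappa$ is prime to $p$, we have $\langle y\rangle=\langle x^{p^\kappa}\rangle$, so it suffices to show that $\psi_p$ fixes $y$. Let $Y=\langle\alpha^i(y):i\ge0\rangle$, an $\alpha$-invariant subgroup of $P$. As $x^{a_i}=y^{b_i}$, the identity for $x$ reads $y^{b_0}\alpha(y)^{b_1}\cdots\alpha^d(y)^{b_d}=1$. So $r_1(\alpha)$ annihilates the image of $y$ in $Y/\Phi(Y)$. This image generates $Y/\Phi(Y)$ as an $\mathbb{F}_p[\alpha]$-module, and $r_1$ is nonzero modulo $p$; hence $d'=\dim Y/\Phi(Y)\le d$. Since $GL_{d'}(\mathbb{F}_p)$ embeds in $GL_d(\mathbb{F}_p)$, the element $\alpha^{m_p}$ is trivial on $Y/\Phi(Y)$, and so is its power $\psi_p=(\alpha^{m_p})_{p'}$. By Burnside's theorem in (F3), the $p'$-element $\psi_p$ is trivial on $Y$.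
\end{proof}

The last step is the reason why only the $p'$-part of $\alpha$ is controlled at the prime $p$.

\subsection*{The $p$-length of $[G,\psi]$}
From here to the end of the section neither the identity nor fixed-point-freeness is needed.

\begin{proposition}\label{prop:B}
Let $\alpha$ be an automorphism of a solvable group $G$, let $p$ be a prime, $\kappa\ge0$, and $P$ an $\alpha$-invariant Sylow $p$-subgroup of $G$. Put $D=\langle x^{p^\kappa}:x\in P\rangle$, and let $\psi\in\langle\alpha\rangle$ be a $p'$-element that centralizes $D$. Then $l_p([G,\psi])\le1+\mathcal{L}(p,2\kappa+6)$.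
\end{proposition}

The case $\kappa=0$ shows the mechanism. Then $\psi$ centralizes $P$. An $\alpha$-chief factor $V=L/K$ of characteristic $p$ is the image of $P\cap L$, so $\psi$ is trivial on $V$, and so is $[G,\psi]$ by Lemma~\ref{lem:comm}. By Lemma~\ref{lem:qnil}(a), $[G,\psi]\le O_{p',p}(G)$, and $l_p([G,\psi])\le1$. For $\kappa>0$ we know $\psi$ only on the part of $V$ that comes from $D$. This part is not small unless $D$ acts almost trivially on $V$.

\begin{lemma}\label{lem:relation}
In the situation of Proposition~\ref{prop:B}, let $V=L/K$ be an $\alpha$-chief factor of characteristic $p$ and let $\delta\in D$. Then $\delta$ and $\psi$ commute, and $(\delta-1)(\psi-1)=0$ on $V$.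
\end{lemma}

\begin{proof}
The elements commute by hypothesis. Every $v\in V$ is the image of some $w\in P\cap L$, and $(\delta-1)v$ is the image of $\delta w\delta^{-1}w^{-1}$. This element lies in $D$, since $D\lhd P$, so $\psi$ fixes it. Thus $(\psi-1)(\delta-1)v=0$.
\end{proof}

The relation says that $(\psi-1)V\subseteq C_V(\delta)$, so $\dim C_V(\delta)+\dim C_V(\psi)\ge\dim V$: the two elements cannot both have small fixed spaces. It does not force one of them to be trivial. If $V=V_1\oplus V_2$, an operator $\delta$ that is trivial on $V_2$ and an operator $\psi$ that is trivial on $V_1$, both preserving the summands, satisfy the relation. We therefore decompose $V$ as finely as the action of $B$ allows and prove the dichotomy in the two primitive situations: for primitive permutation groups on the summands (Lemma~\ref{lem:primperm}) and for primitive linear groups on the smallest summands (Lemma~\ref{lem:primlin}). In both, a nontrivial $\psi$ forces a bounded power of $\delta$ to be trivial, so that $p$-elements have bounded order and Theorem~\ref{thm:HH} applies. The first lemma translates the relation into a statement about permutations.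

\begin{lemma}\label{lem:summands}
Let $V=\bigoplus_iV_i$ be a vector space with nonzero summands. Let $\delta,\psi\in GL(V)$ commute and permute the summands, with $\delta$ of $p$-power order, $\psi$ of order prime to $p$, and $(\delta-1)(\psi-1)=0$. If one of $\delta,\psi$ moves $V_i$, then the other stabilizes $V_i$ and acts trivially on it.
\end{lemma}

\begin{proof}
Let $\{f,g\}=\{\delta,\psi\}$, write $fV_j=V_{fj}$ and $gV_j=V_{gj}$, and suppose $fi\ne i$. For $0\ne v\in V_i$ the relation gives $gfv-gv=fv-v$. The right side has nonzero components exactly in the summands $fi$ and $i$, and the left side exactly in $gfi$ and $gi$. So $\{gfi,gi\}=\{fi,i\}$. If $gi=i$, the components in $V_i$ give $gv=v$ for all $v\in V_i$, as claimed. Otherwise $gi=fi$ and $gfi=i$. Then $f^2i=fgi=gfi=i$ and $g^2i=gfi=i$, so both $f$ and $g$ interchange $i$ and $fi$ and have even order. This is impossible, because their orders are coprime.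
\end{proof}

\begin{lemma}\label{lem:primperm}
Let $S$ be a primitive solvable permutation group on $\Delta$. Let $S_0\lhd S$, let $P_0$ be a Sylow $p$-subgroup of $S_0$, let $D_0\lhd P_0$, and let $1\ne s\in S$. Suppose that $s$ fixes every point that is moved by some element of $D_0$. Then $D_0=1$.
\end{lemma}

\begin{proof}
Suppose $D_0\ne1$. Let $M$ be the minimal normal subgroup of $S$, a $u$-group with $|M|=|\Delta|$; see (F6). Since $S_0\ne1$, we have $M\le S_0$.

Let $u\ne p$. Then $p\nmid|\Delta|$, so the $p$-group $D_0$ fixes a point. By (F6) it fixes exactly $|C_M(D_0)|$ points and acts nontrivially on $M$. By (F3), $M=C_M(D_0)\times[M,D_0]$, so $D_0$ acts nontrivially on $[M,D_0]$. A group of order at most $2$ has no nontrivial automorphism, so $|M:C_M(D_0)|\ge3$. Thus at least $\frac23|\Delta|$ points are moved by some element of $D_0$, and $s$ fixes all of them. But then $s\ne1$ lies in a point stabilizer, and by (F6) it fixes exactly $|C_M(s)|\le\frac12|\Delta|$ points, a contradiction.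

Let $u=p$. Then $M$ is a normal $p$-subgroup of $S_0$, so $M\le P_0$. Both $M$ and $D_0$ are normal in $P_0$, so $[M,D_0]\le M\cap D_0$. If $M\cap D_0=1$, then $D_0\le C_S(M)=M$, so $D_0=M\cap D_0=1$, a contradiction. If $M\cap D_0\ne1$, then a nontrivial element of this group moves every point, since $M$ is regular. Then $s$ fixes every point, a contradiction.
\end{proof}

An irreducible group $T\le GL(U)$ is \emph{primitive} if there is no decomposition of $U$ as a direct sum of at least two nonzero subspaces that are permuted by $T$.

\begin{lemma}\label{lem:primlin}
Let $U$ be a finite-dimensional $\mathbb{F}_p$-space and $T\le GL(U)$ a solvable, irreducible, primitive group. Let $y\in T$ be a $p$-element and $1\ne\psi\in T$ a $p'$-element such that $y\psi=\psi y$ and $(y-1)(\psi-1)=0$. Then $y^{p^6}=1$.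
\end{lemma}

\begin{proof}
Suppose $\delta=y^{p^6}\ne1$. We shall find a normal subgroup $H$ of $T$ whose elements give a basis of a full matrix algebra $\operatorname{End}(W)$. Fixed spaces on $W$ can then be bounded by counting orbits on this basis, and the bounds will contradict the relation between $y$ and $\psi$.

\emph{Step 1: the subgroup $H$.} By (F2), $O_p(T)=1$, so $F(T)$ is a $p'$-group and $\delta\notin F(T)$. By (F1), $\delta$ does not centralize $F(T)$, so it acts nontrivially on $O_u(T)$ for some prime $u\ne p$. Let $H\le O_u(T)$ be the subgroup from Theorem~\ref{thm:T} and $A=Z(H)$. Both are normal in $T$, the group $H/A$ is elementary abelian, and $\delta$ acts nontrivially on $H$.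

\emph{Step 2: reduction to one weight space.} Since $T$ is primitive, (F7) shows that $U$ is a direct sum of copies of one irreducible $\mathbb{F}_pA$-module $U_1$. The subalgebra $k$ of $\operatorname{End}(U)$ spanned by $A$ is therefore isomorphic to its restriction to $U_1$, which is a finite commutative subring of the division ring $\operatorname{End}_A(U_1)$. So $k$ is a finite field, $A\le k^*$, and $U$ is a $k$-space. Let $\mathbb{K}=\overline{\mathbb{F}}_p$ and $\hat U=U\otimes_{\mathbb{F}_p}\mathbb{K}$. A weight of $A$ on $\hat U$ extends linearly to a field embedding $k\to\mathbb{K}$, and any two embeddings differ by a power of the Frobenius map. So the weights are injective, and they are among the characters $\lambda^{p^i}$ for a fixed weight $\lambda$. Let $Q$ be the weight space of $\lambda$. The additive bijection $\phi=\operatorname{id}\otimes(c\mapsto c^p)$ of $\hat U$ commutes with $GL(U)$ and satisfies $\phi(cv)=c^p\phi(v)$; hence $\phi^i(Q)$ is the weight space of $\lambda^{p^i}$, and $\hat U=\sum_i\phi^i(Q)$. Consequently,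
\begin{equation}\label{eq:faithful}
\text{an element of $T$ that fixes every vector of $Q$ is trivial.}
\end{equation}
The group $T$ permutes the weight spaces, so Lemma~\ref{lem:summands} applies to $y$ and $\psi$ on $\hat U$. If $\psi$ moved $Q$, then $y$ would be trivial on $Q$, so $y=1$ by \eqref{eq:faithful}. If $y$ moved $Q$, then $\psi$ would be trivial on $Q$, so $\psi=1$. Neither is the case. Thus $y$ and $\psi$ stabilize $Q$, they centralize $A$ because $\lambda$ is injective, and $\psi$ is nontrivial on $Q$ by \eqref{eq:faithful}. Moreover $\delta$ acts nontrivially on $H/A$: otherwise it would be trivial on $A$ and on $H/A$, hence on $H$ by (F3).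

\emph{Step 3: the tensor decomposition.} Use the commutator characters $\chi_h$ of Section~\ref{sec:A} for the weight $\lambda$. As $\lambda$ is injective, $\chi_h=1$ only for $h\in Z(H)=A$. For each $c\in H/A$ let $h_c$ be the operator on $Q$ induced by a representative of $c$; since $A$ acts on $Q$ by scalars, the line $\mathbb{K}h_c$ depends only on $c$, and $h_ch_{c'}\in\mathbb{K}^*h_{cc'}$. By \eqref{eq:eigen} the $h_c$ are eigenvectors for distinct characters, so they are linearly independent. Their span $\mathcal{A}$ is the image of the group algebra $\mathbb{K}H$, which is semisimple by Maschke's theorem since $u\ne p$. If $\sum_c\beta_ch_c$ is central in $\mathcal{A}$, then conjugating by $h'\in H$ and using \eqref{eq:eigen} shows that $\beta_c=0$ for $c\neq1$. So the center of $\mathcal{A}$ is $\mathbb{K}$, and by (F8)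
\[
Q=W\otimes W',\qquad\mathcal{A}=\operatorname{End}(W)\otimes1=\bigoplus_{c\in H/A}\mathbb{K}h_c,\qquad w^2=|H/A|,
\]
where $w=\dim W$. Conjugation by $y$ is an automorphism of $\mathcal{A}$, so by (F8) it agrees with conjugation by $y_1\otimes1$ for some $y_1\in GL(W)$. Then $(y_1\otimes1)^{-1}y$ centralizes $\mathcal{A}$, and $y=y_1\otimes y_2$ on $Q$ with $y_2\in GL(W')$. The same argument gives $\psi=\psi_1\otimes\psi_2$ on $Q$.

We use repeatedly that $g_1\otimes g_2=g_1'\otimes g_2'$, with invertible factors, implies $g_1=cg_1'$ and $g_2=c^{-1}g_2'$ for a scalar $c$. If $y^{p^s}=1$, then $y_1^{p^s}=c$ and $y_2^{p^s}=c^{-1}$; dividing $y_1$ and multiplying $y_2$ by a $p^s$-th root of $c$, we may assume that $y_1$ and $y_2$ have $p$-power order, so they are unipotent. Rescaling with a $|\psi|$-th root, we may assume that $\psi_1$ and $\psi_2$ have order prime to $p$, so they are diagonalizable. From $\psi^{-1}y\psi=y$ we get $\psi_1^{-1}y_1\psi_1=cy_1$ and $\psi_2^{-1}y_2\psi_2=c^{-1}y_2$, and $c=1$ because $y_1$ and its conjugate have only the eigenvalue $1$. So $y_i$ commutes with $\psi_i$.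

\emph{Step 4: the relation on $W$.} The action on $H/A$ controls only the factor $W$, so we must transfer the relation from $Q$ to $W$. Let $W=\bigoplus_\nu W_\nu$ and $W'=\bigoplus_\mu W'_\mu$ be the eigenspace decompositions of $\psi_1$ and $\psi_2$; the summands are invariant under $y_1$ and $y_2$, respectively. On $W_\nu\otimes W'_\mu$ the operator $\psi$ is the scalar $\nu\mu$, so $(\nu\mu-1)(y-1)=0$ there. If $\nu\mu\ne1$, then $y_1|_{W_\nu}\otimes y_2|_{W'_\mu}=1$, so $y_1|_{W_\nu}$ is scalar and unipotent. Thus
\begin{equation}\label{eq:numu}
y_1|_{W_\nu}=1\quad\text{whenever $\nu\mu\ne1$ for some eigenvalue $\mu$ of $\psi_2$.}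
\end{equation}
Conjugation by $y$ maps $\mathbb{K}h_c$ to $\mathbb{K}h_{c'}$, where $c'$ is the image of $c$ under $y$. If $y_1=1$, then $y$ would centralize $\mathcal{A}$ and fix every $c$, while its power $\delta$ does not. So $y_1|_{W_{\nu_0}}\ne1$ for some $\nu_0$, and by \eqref{eq:numu} the only eigenvalue of $\psi_2$ is $\nu_0^{-1}$. Moving this scalar to the first factor, we may assume $\psi_2=1$ and $\nu_0=1$. Then $\psi_1\ne1$, because $\psi$ is nontrivial on $Q$, and $\psi_1$ has the eigenvalue $1$; so $\psi_1$ is not a scalar. By \eqref{eq:numu}, $y_1$ is trivial on $\bigoplus_{\nu\ne1}W_\nu$, a complement of $W_1=C_W(\psi_1)$. Therefore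
\begin{equation}\label{eq:dims}
\dim C_W(y_1)+\dim C_W(\psi_1)\ge w .
\end{equation}

\emph{Step 5: counting orbits.} Let $g\in\{y_1,\psi_1\}$ and let $\operatorname{Fix}(g)$ be the fixed space of $\operatorname{Ad}(g)$ on $\operatorname{End}(W)$. A linear map $f\colon W\to W$ that vanishes on $(g-1)W$ and has image in $C_W(g)$ satisfies $fg=f=gf$, so $f\in\operatorname{Fix}(g)$. Since $\dim W/(g-1)W=\dim C_W(g)$, we obtain
\begin{equation}\label{eq:square}
(\dim C_W(g))^2\le\dim\operatorname{Fix}(g).
\end{equation}
The operator $\operatorname{Ad}(g)$ permutes the lines $\mathbb{K}h_c$ as $y$, respectively $\psi$, permutes $H/A$. A fixed vector in the span of one orbit of lines is determined by its component in one line. So $\dim\operatorname{Fix}(g)$ is at most the number of orbits on $H/A$.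

Consider $y$. The length of a $y$-orbit on $H/A$ is a power of $p$, and it divides $p^6$ exactly when the orbit lies in $C=C_{H/A}(\delta)$. So the orbits outside $C$ have length at least $p^7$, and there are at most $w^2/p^7$ of them. By (F3), $H/A=C\times[H/A,\delta]$. The second factor is nontrivial, $y$-invariant, and meets $C$ trivially, so it contains an orbit of length at least $p^7$. Hence $|C|\le w^2/p^7$. Altogether $y$ has at most $2w^2/p^7\le w^2/64$ orbits, and $\dim C_W(y_1)\le w/8$ by \eqref{eq:square}.

Consider $\psi$. If $\psi$ acts nontrivially on $H/A$, its fixed points form a proper subgroup, of order $j\le w^2/2$, and there are at most $j+(w^2-j)/2\le\frac34w^2$ orbits. If $\psi$ acts trivially on $H/A$, then $\operatorname{Ad}(\psi_1)h_c=\chi(c)h_c$ with scalars $\chi(c)$, and $\chi\colon H/A\to\mathbb{K}^*$ is a homomorphism because $h_ch_{c'}\in\mathbb{K}^*h_{cc'}$. It is nontrivial, since otherwise $\psi_1$ would be central in $\operatorname{End}(W)$, that is, a scalar. So $\dim\operatorname{Fix}(\psi_1)=|\ker\chi|\le w^2/2$. In both cases $\dim\operatorname{Fix}(\psi_1)\le\frac34w^2<\frac{49}{64}w^2$, and $\dim C_W(\psi_1)<\frac78w$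 by \eqref{eq:square}.

The two bounds add up to less than $w$, contradicting \eqref{eq:dims}. The exponent $6$ was chosen to make this count work for $p=2$.
\end{proof}

Lemmas~\ref{lem:primperm} and \ref{lem:primlin} give information only at a place where $\psi$ acts nontrivially, and only about elements of $P$. Normality spreads it to all places and all $p$-elements.

\begin{lemma}\label{lem:transport}
Let $P$ be a Sylow $p$-subgroup of $G$, let $M\le G$ be normal in $B$, let $B$ act on a set $\Sigma$, and let $\Sigma_0\subseteq\Sigma$ be an $M$-invariant subset. Suppose that $x_0^{p^k}$ fixes $\Sigma_0$ pointwise for every $x_0\in P\cap M$. Then $x^{p^k}$ fixes $g\Sigma_0$ pointwise for every $p$-element $x\in M$ and every $g\in B$.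
\end{lemma}

\begin{proof}
The element $g^{-1}xg$ is a $p$-element of $M$, and $P\cap M$ is a Sylow $p$-subgroup of $M$. So $g^{-1}xg=mx_0m^{-1}$ with $m\in M$ and $x_0\in P\cap M$. Then $x^{p^k}=(gm)x_0^{p^k}(gm)^{-1}$ fixes $gm\Sigma_0=g\Sigma_0$ pointwise.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Let $V$ be an $\alpha$-chief factor of characteristic $p$. We prove:
\begin{equation}\label{eq:star}
\text{for every $p$-element $x\in[G,\psi]$, the element $x^{p^{2\kappa+6}}$ acts trivially on $V$.}
\end{equation}
This suffices. Indeed, by Lemma~\ref{lem:qnil}(a) the elements of $G$ that centralize all factors of characteristic $p$ in an $\alpha$-chief series lie in $O_{p',p}(G)$. Put $N_0=[G,\psi]\cap O_{p',p}(G)$, so $l_p(N_0)\le1$. Every $p$-element of $[G,\psi]/N_0$ is the image of a $p$-element, so by \eqref{eq:star} its order divides $p^{2\kappa+6}$, and Theorem~\ref{thm:HH} gives $l_p([G,\psi]/N_0)\le\mathcal{L}(p,2\kappa+6)$.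

If $\psi$ is trivial on $V$, then \eqref{eq:star} holds by Lemma~\ref{lem:comm}. Assume that $\psi$ is nontrivial on $V$.

\emph{A maximal chain of decompositions.} A \emph{system} is a set $\mathfrak{B}$ of nonzero subspaces of $V$, called blocks, such that $V$ is their direct sum and $B$ permutes them. A system $\mathfrak{B}'$ \emph{refines} $\mathfrak{B}$ if every block of $\mathfrak{B}'$ lies in a block of $\mathfrak{B}$; then every block of $\mathfrak{B}$ is the sum of the blocks of $\mathfrak{B}'$ that it contains. Since $V$ is finite, there is a chain of distinct systems $\mathfrak{B}_0=\{V\},\mathfrak{B}_1,\dots,\mathfrak{B}_m$ with $m\ge0$, each refining the previous one, that is maximal: no system can be inserted, and $\mathfrak{B}_m$ has no proper refinement. The chain has three properties.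
\begin{enumerate}
\item[(S1)] $B$ is transitive on each $\mathfrak{B}_j$, because the sum of the blocks in an orbit is a nonzero submodule of the irreducible module $V$.
\item[(S2)] Let $j\ge1$, $V'\in\mathfrak{B}_{j-1}$, and let $\Delta$ be the set of $\mathfrak{B}_j$-blocks in $V'$. Then $\operatorname{Stab}_B(V')$ induces a primitive group on $\Delta$. Indeed, $|\Delta|\ge2$ since $\mathfrak{B}_j\neq\mathfrak{B}_{j-1}$ and all blocks of $\mathfrak{B}_{j-1}$ are conjugate. An element of $B$ that maps one member of $\Delta$ to another stabilizes $V'$, so the action is transitive by (S1). If a nontrivial partition of $\Delta$ were preserved, the sums of the blocks in its classes would form a decomposition of $V'$ permuted by $\operatorname{Stab}_B(V')$, and the $B$-translates of these sums would form a system strictly between $\mathfrak{B}_{j-1}$ and $\mathfrak{B}_j$.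
\item[(S3)] Let $U\in\mathfrak{B}_m$. Then $\operatorname{Stab}_B(U)$ induces an irreducible primitive linear group on $U$. Indeed, if $0\ne U_0<U$ were invariant under $\operatorname{Stab}_B(U)$, then each block would contain exactly one $B$-translate of $U_0$, and the sum of the translates would be a proper nonzero submodule of $V$. If $\operatorname{Stab}_B(U)$ permuted the summands of a nontrivial direct decomposition of $U$, their $B$-translates would form a proper refinement of $\mathfrak{B}_m$.
\end{enumerate}

\emph{Case 1: $\psi$ moves a block of some $\mathfrak{B}_j$.} Take $j$ minimal; then $j\ge1$. Let $N$ and $N_1$ be the kernels of the actions of $B$ on the sets $\mathfrak{B}_{j-1}$ and $\mathfrak{B}_j$. Then $\psi\in N\lhd B$, so $[G,\psi]\le N\cap G$ by Lemma~\ref{lem:comm}. A $p$-element of $N\cap G$ may permute the blocks of $\mathfrak{B}_j$ and act inside them; each of the two effects is removed by a $p^\kappa$-th power.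

Choose $U\in\mathfrak{B}_j$ moved by $\psi$, let $V'\in\mathfrak{B}_{j-1}$ be the block that contains $U$, let $\Delta$ be as in (S2), and let $S$ be the primitive solvable group induced on $\Delta$ by $\operatorname{Stab}_B(V')\ge N$. Let $D_N=\langle x^{p^\kappa}:x\in P\cap N\rangle$; it lies in $D$ and is normal in $P\cap N$. Let $S_0,P_0,D_0,s$ be the images in $S$ of $N\cap G$, $P\cap N$, $D_N$, $\psi$. Then $S_0\lhd S$, $P_0$ is a Sylow $p$-subgroup of $S_0$, $D_0\lhd P_0$, and $s\ne1$. By Lemmas~\ref{lem:relation} and \ref{lem:summands}, applied to the decomposition $\mathfrak{B}_j$ of $V$, every block moved by an element of $D_N$ is stabilized by $\psi$. Lemma~\ref{lem:primperm} gives $D_0=1$, so $x_0^{p^\kappa}$ fixes $\Delta$ pointwise for all $x_0\in P\cap N$. The $B$-translates of $\Delta$ cover $\mathfrak{B}_j$ by (S1). Lemma~\ref{lem:transport}, with $M=N\cap G$, $\Sigma=\mathfrak{B}_j$ and $\Sigma_0=\Delta$, shows that $x^{p^\kappa}\in N_1\cap G$ for every $p$-element $x\in N\cap G$.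

Since $\psi$ moves $U$, Lemmas~\ref{lem:relation} and \ref{lem:summands} also show that every element of $D$ acts trivially on $U$. In particular $y_0^{p^\kappa}$ is trivial on $U$ for $y_0\in P\cap N_1$. Lemma~\ref{lem:transport}, with $M=N_1\cap G$, $\Sigma=V$ and $\Sigma_0=U$, shows that for every $p$-element $y\in N_1\cap G$ the element $y^{p^\kappa}$ is trivial on all blocks of $\mathfrak{B}_j$, hence on $V$. Taking $y=x^{p^\kappa}$, we see that $x^{p^{2\kappa}}$ is trivial on $V$ for every $p$-element $x\in N\cap G$, and \eqref{eq:star} follows.

\emph{Case 2: $\psi$ stabilizes all blocks of all $\mathfrak{B}_j$.} Let $N$ be the kernel of the action of $B$ on the set $\mathfrak{B}_m$. Again $\psi\in N$ and $[G,\psi]\le N\cap G$. Choose $U\in\mathfrak{B}_m$ with $\psi|_U\ne1$, and let $T\le GL(U)$ be the group induced by $\operatorname{Stab}_B(U)\ge N$; it is solvable, and irreducible and primitive by (S3). For $x_0\in P\cap N$ the element $x_0^{p^\kappa}$ lies in $D$, so by Lemma~\ref{lem:relation} its image $y\in T$ and $\psi|_U\in T$ satisfy the hypotheses of Lemma~\ref{lem:primlin}. Hence $x_0^{p^{\kappa+6}}$ is trivial on $U$. Lemma~\ref{lem:transport},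 with $M=N\cap G$, $\Sigma=V$ and $\Sigma_0=U$, together with (S1), shows that $x^{p^{\kappa+6}}$ is trivial on $V$ for every $p$-element $x\in N\cap G$, and \eqref{eq:star} follows.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Assume the hypothesis of Theorem~\ref{thm:main} and put $s=|\sigma|$.

If $s\le1$, let $p$ be the element of $\sigma$, or any prime if $\sigma=\varnothing$. By Lemma~\ref{lem:minpoly}, Theorem~\ref{thm:A} applies to any $\alpha$-chief series, and $\operatorname{h}(G)\le\eta_0(d)$.

Let $s\ge2$. With $m_p$ and $\psi_p$ as in Lemma~\ref{lem:psi}, put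
\[
\ell=\max_{p\in\sigma}\bigl(1+\mathcal{L}(p,2\kappa_p+6)\bigr),\qquad
c=(2\ell+1)^{s-1}\eta_0(d),\qquad
c'=\max_{\substack{p,q\in\sigma\\ p\ne q}}\mathcal{D}(\Omega(m_pm_q)).
\]
These numbers depend only on $d$ and $n$. We prove that $\operatorname{h}(G)\le2c+c'$.

Let $\Gamma$ be an $\alpha$-section of $G$. It inherits the hypothesis by Lemma~\ref{lem:fpf}(d). Since taking $p'$-parts commutes with homomorphisms, $\psi_p$ induces on $\Gamma$ the automorphism that Lemma~\ref{lem:psi} attaches to $\Gamma$. So Lemma~\ref{lem:psi} and Proposition~\ref{prop:B}, applied to $\Gamma$, give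
\begin{equation}\label{eq:plength}
l_p([\Gamma,\psi_p])\le\ell\qquad\text{for all }p\in\sigma .
\end{equation}

\emph{Step 1: if $q\in\sigma$ and $\Gamma$ is an $\alpha$-section of $G$ with $l_p(\Gamma)\le\ell$ for all $p\in\sigma\setminus\{q\}$, then $\operatorname{h}(\Gamma)\le c$.} Apply Lemma~\ref{lem:layers} with $\tau=\sigma\setminus\{q\}$. The terms of the series are characteristic in $\Gamma$, so its at most $(2\ell+1)^{s-1}$ factors are $\alpha$-sections of $G$. A factor that is a $p$-group has Fitting height at most $1\le\eta_0(d)$. Let $\Gamma_0$ be a factor of order prime to $\tau$. Its $\alpha$-chief factors have characteristic $q$ or characteristic outside $\sigma$. By Lemma~\ref{lem:minpoly} applied to $\Gamma_0$, and Theorem~\ref{thm:A} with exceptional prime $q$, we get $\operatorname{h}(\Gamma_0)\le\eta_0(d)$.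

Step~1 covers the intersection of the subgroups $[G,\psi_p]$. On a quotient $G/[G,\psi_q]$ only the $q'$-part of $\alpha$ has bounded order, so Dade's theorem does not yet apply; a second prime is needed to bound the $q$-part.

\emph{Step 2: for $q\in\sigma$ the group $\hat G=G/[G,\psi_q]$ satisfies $\operatorname{h}(\hat G)\le c+c'$.} Let $J$ be the intersection of the subgroups $[\hat G,\psi_p]$ with $p\in\sigma\setminus\{q\}$. It is an $\alpha$-section of $G$, and $l_p(J)\le\ell$ for $p\in\sigma\setminus\{q\}$ by \eqref{eq:plength}. So $\operatorname{h}(J)\le c$ by Step~1. The group $\hat G/J$ embeds in the direct product of the groups $\hat G_p=\hat G/[\hat G,\psi_p]$ with $p\in\sigma\setminus\{q\}$. Both $\psi_p$ and $\psi_q$ act trivially on $\hat G_p$. Let $\beta=\alpha^{m_pm_q}$. Then $\beta_{q'}=\psi_q^{m_p}$ and $\beta_{p'}=\psi_p^{m_q}$ act trivially, so $\beta$ induces on $\hat G_p$ the same automorphism as $\beta_q$ and as $\beta_p$. An automorphism of both $q$-power and $p$-power order is trivial. Since $\alpha$ is fixed-point-free on $\hat G_p$ by Lemma~\ref{lem:fpf}(b), Corollary~\ref{cor:dade} gives $\operatorname{h}(\hat G_p)\le c'$.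 Hence $\operatorname{h}(\hat G/J)\le c'$.

\emph{Step 3: conclusion.} Let $I=\bigcap_{p\in\sigma}[G,\psi_p]$. By \eqref{eq:plength}, $l_p(I)\le\ell$ for all $p\in\sigma$, so $\operatorname{h}(I)\le c$ by Step~1. The group $G/I$ embeds in $\prod_{q\in\sigma}G/[G,\psi_q]$, so $\operatorname{h}(G/I)\le c+c'$ by Step~2. Therefore $\operatorname{h}(G)\le2c+c'$, and Theorem~\ref{thm:main} is proved. \qed

\section{Groups of unbounded Fitting height and the two complements}\label{sec:examples}

To raise the Fitting height of a group $\Gamma$ by one, we let it act on its group algebra in a suitable characteristic. An automorphism of $\Gamma$ extends linearly to the group algebra, but the extension fixes the identity element of $\Gamma$; multiplying it by a root of unity of suitable order removes all fixed vectors.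

\begin{proposition}\label{prop:family}
Let $p\ne q$ be primes. For every $i\ge1$ there is a $\{p,q\}$-group $G_i$ with a fixed-point-free automorphism $\alpha_i$ and $\operatorname{h}(G_i)=i$.
\end{proposition}

\begin{proof}
Let $p_1,p_2,\dots$ alternate between $p$ and $q$. We construct $(G_i,\alpha_i)$ with the additional property that $F(G_i)$ is a $p_i$-group. Let $G_1$ be the additive group of a finite field of characteristic $p_1$ with more than two elements, and let $\alpha_1$ be multiplication by an element different from $0$ and $1$.

Suppose $(G_i,\alpha_i)$ is constructed, and let $m=|\alpha_i|$. Choose a prime $v$ that does not divide $mp_{i+1}$. Since $v$ divides $p_{i+1}^{v-1}-1$, there is a finite field $\mathbb{F}$ of characteristic $p_{i+1}$ with an element $\zeta$ of multiplicative order $v$. Let $U=\mathbb{F}[G_i]$, with $G_i$ acting by left multiplication, and let $a$ be the $\mathbb{F}$-linear extension of $\alpha_i$ to $U$. Then $a^m=1$, and $a(gx)=\alpha_i(g)a(x)$ for $g\in G_i$, $x\in U$. Let $G_{i+1}=U\rtimes G_i$, with product $(x,g)(x',g')=(x+gx',gg')$, and put $\alpha_{i+1}(x,g)=(\zeta a(x),\alpha_i(g))$. This is a bijection,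 and it is a homomorphism because $\zeta a(x+gx')=\zeta a(x)+\alpha_i(g)\,\zeta a(x')$. If $(x,g)$ is fixed, then $g=1$ and $a(x)=\zeta^{-1}x$. Hence $x=a^m(x)=\zeta^{-m}x$, and $x=0$ because $v\nmid m$.

Since $G_i$ acts faithfully on $U$, we have $C_{G_{i+1}}(U)=U$. Let $F=F(G_{i+1})$; it contains $U$. The subgroup $O_{p_{i+1}'}(F)$ centralizes $U$, so it lies in $U$ and is trivial. Thus $F$ is a $p_{i+1}$-group, and $F/U$ is isomorphic to a normal $p_{i+1}$-subgroup of $G_i$. Such a subgroup lies in the $p_i$-group $F(G_i)$, so it is trivial. Hence $F=U$, and $\operatorname{h}(G_{i+1})=1+\operatorname{h}(G_i)$ by (F1).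
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:elem}]
Suppose (b) holds, and choose a prime $p$ such that the content of $f$ is a power of $p$, possibly $1$. Let $\alpha$ be a fixed-point-free automorphism of $G$ that satisfies the elementary abelian identity $f$. The solvable group $G$ has a characteristic series with elementary abelian factors; refine it to an $\alpha$-chief series. Each factor $V$ of the refined series is a quotient of $\alpha$-invariant subgroups of a characteristic elementary abelian section, so $f(\alpha)$ annihilates $V$. If $V$ has characteristic $q\ne p$, then $f$ is nonzero modulo $q$, so the minimal polynomial of $\alpha$ on $V$ has degree at most $\deg f$. Theorem~\ref{thm:A} gives $\operatorname{h}(G)\le\eta_0(\max(1,\deg f))$. This proves (a) and the last statement.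

Suppose (b) fails. Then two distinct primes $p,q$ divide the content of $f$. All coefficients of $f$ are divisible by $p$ and by $q$, so $f(\alpha_i)$ annihilates every elementary abelian section of the $\{p,q\}$-group $G_i$ of Proposition~\ref{prop:family} on which $\alpha_i$ acts. Thus $\alpha_i$ satisfies the elementary abelian identity $f$ for all $i$, while $\operatorname{h}(G_i)=i$. So (a) fails.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $(G_i,\alpha_i)$ be as in Proposition~\ref{prop:family}. The automorphism $\alpha_i$ satisfies on $G_i$ the constant polynomial equal to the exponent of $G_i$, which has degree $0$. It also satisfies $t^{|\alpha_i|}-1$, which has content $1$, since $x^{-1}\alpha_i^{|\alpha_i|}(x)=1$. In both cases the hypothesis of Theorem~\ref{thm:main} holds by Lemma~\ref{lem:fpf}(c). As $\operatorname{h}(G_i)=i$ is unbounded, neither $d$ alone nor $n$ alone bounds the Fitting height.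
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dade}
Dade, Illinois J. Math. \textbf{13} (1969), 449--514.

\bibitem{Gorenstein}
Gorenstein, \emph{Finite Groups}.

\bibitem{HallHigman}
Hall and Higman, Proc. London Math. Soc. \textbf{6} (1956).

\bibitem{Hoare}
Hoare, J. London Math. Soc. \textbf{35} (1960).

\bibitem{Moens}
Wolfgang Alexander Moens, \emph{The nilpotency of finite groups with a fix-point-free automorphism satisfying an identity}, arXiv:1810.04965 (2018).

\end{thebibliography}
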